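
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Generic nonexistence for the dual Anomaly flow}


\begin{abstract}
The dual Anomaly flow is an evolution equation for conformally balanced Hermitian metrics on a compact Calabi--Yau $n$-fold, $n\ge 3$. We show that short-time existence fails: on every compact Calabi--Yau $n$-fold that carries a conformally balanced metric, the initial metrics that admit a solution on some time interval $[0,\varepsilon)$ form a meager set. The reason is that the flow is forward parabolic in the norm of the holomorphic volume form but backward parabolic in the trace-free directions. The proof diagonalizes the equation for the difference of two solutions up to first-order errors, bounds the growth of this difference from below by a frequency function, and concludes with Baire's theorem. The method treats a two-parameter family of flows that contains the Anomaly flow.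 For this family we also prove uniqueness and identify the range of parameters in which every smooth initial metric admits a short-time solution.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be a compact complex manifold of dimension $n$ with a holomorphic volume form $\Omega$, that is, a nowhere vanishing holomorphic $n$-form. We call $(X,\Omega)$ a compact Calabi--Yau $n$-fold. We identify a Hermitian metric with its positive $(1,1)$-form $\omega$. The norm of $\Omega$ is the positive function $\|\Omega\|_\omega$ given by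
\[
 i^{n^2}\,\Omega\wedge\bar\Omega=\|\Omega\|_\omega^2\,\frac{\omega^n}{n!};
\]
it compares the volume form of $\omega$ with the one defined by $\Omega$. We refer to it as the dilaton. The metric $\omega$ is \emph{balanced} if $d\omega^{n-1}=0$, and \emph{conformally balanced} if
\[
 d\big(\|\Omega\|_\omega\,\omega^{n-1}\big)=0 .
\]

For $n\ge3$ the \emph{dual Anomaly flow} is the equation
\begin{equation}\label{eq:dual}
 \partial_t\big(\|\Omega\|_\omega\,\omega^{n-1}\big)=-i\partial\bar\partial\Big(\|\Omega\|_\omega^{\frac{2(n-2)}{n-1}}\,\omega^{n-2}\Big)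
\end{equation}
for a family $\omega=\omega_t$ of Hermitian metrics with conformally balanced initial value $\omega_0$. A positive $(n-1,n-1)$-form is the $(n-1)$-st power of a unique Hermitian metric, so \eqref{eq:dual} is an evolution equation for $\omega_t$. Its right side is $i\partial\bar\partial$-exact, so the flow preserves the conformally balanced condition and moves the closed form $\|\Omega\|_\omega\omega^{n-1}$ only by $i\partial\bar\partial$-exact forms. K\"ahler metrics with constant $\|\Omega\|_\omega$ are stationary. For $n=2$ the right side vanishes and there is nothing to study.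

Whether \eqref{eq:dual} has a solution for a short time for every conformally balanced $\omega_0$ is an open question in Fei and Picard \cite{FP}. The natural comparison is with the \emph{Anomaly flow}
\begin{equation}\label{eq:anomaly}
 \partial_t\big(\|\Omega\|_\omega\,\omega^{n-1}\big)=i\partial\bar\partial\big(\omega^{n-2}\big).
\end{equation}
The two equations differ in the sign of the right side and in the power of $\|\Omega\|_\omega$. We shall see that in the evolution of the dilaton these two changes cancel: along both flows $\|\Omega\|_\omega$ obeys a forward heat equation to leading order. This suggests that the dual flow might be well posed too. It is not.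

\begin{theorem}\label{thm:main}
Let $(X,\Omega)$ be a compact Calabi--Yau $n$-fold, $n\ge3$, that carries a conformally balanced metric. Give the space of smooth conformally balanced metrics the $C^\infty$ topology. In this nonempty Baire space, the set of those $\omega_0$ for which there are $\varepsilon>0$ and a solution of \eqref{eq:dual} on $[0,\varepsilon)\times X$ with initial value $\omega_0$, smooth (or just $C^6$) in $(t,x)$ up to $t=0$, is meager. In particular, the initial metrics that admit no solution are dense.
\end{theorem}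

A set is meager if it is a countable union of nowhere dense sets, that is, of sets whose closures have empty interior. A Baire space is one in which every meager set has dense complement; open subsets of complete metric spaces are Baire spaces. A complex torus with $\Omega=dz^1\wedge\dots\wedge dz^n$ carries flat K\"ahler metrics, which are conformally balanced. So Theorem~\ref{thm:main} answers the question negatively for every $n\ge3$. On the other hand, the flat metrics are stationary, so the meager set need not be empty.

\subsection{A two-parameter family}\label{sub:family}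

It is convenient to absorb the dilaton into the metric. Put
\[
 \tilde\omega=\|\Omega\|_\omega^{\frac1{n-1}}\,\omega,\qquad f=\|\Omega\|_{\tilde\omega}^2 .
\]
Then $\tilde\omega^{n-1}=\|\Omega\|_\omega\,\omega^{n-1}$, so $\omega$ is conformally balanced exactly when $\tilde\omega$ is balanced. Since $\|\Omega\|^2$ scales with the $(-n)$-th power of a conformal factor of $\omega$,
\[
 f=\|\Omega\|_\omega^{2-\frac n{n-1}}=\|\Omega\|_\omega^{\frac{n-2}{n-1}},\qquad
 \tilde\omega^{n-2}=\|\Omega\|_\omega^{\frac{n-2}{n-1}}\omega^{n-2}=f\,\omega^{n-2}.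
\]
Hence $\|\Omega\|_\omega^{2(n-2)/(n-1)}\omega^{n-2}=f\,\tilde\omega^{n-2}$ and $\omega^{n-2}=f^{-1}\tilde\omega^{n-2}$. As $n>2$, the map $\omega\mapsto\tilde\omega$ is a pointwise bijection, smooth in both directions, with inverse $\omega=f^{-1/(n-2)}\tilde\omega$. It therefore gives a homeomorphism from conformally balanced to balanced metrics. Dropping the tilde, we see that \eqref{eq:dual} and \eqref{eq:anomaly} are the cases $(\kappa,\alpha)=(-1,1)$ and $(1,-1)$ of
\begin{equation}\label{eq:F}
 \partial_t\,\omega^{n-1}=\kappa\,i\partial\bar\partial\big(f^\alpha\omega^{n-2}\big),\qquad f=\|\Omega\|_\omega^2,\qquad d\omega^{n-1}=0,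
\end{equation}
where $\kappa\in\{1,-1\}$ and $\alpha\in\mathbb R\setminus\{0\}$. The condition $d\omega^{n-1}=0$ is preserved, because the right side of the evolution equation is $d$-closed.

\begin{theorem}\label{thm:family}
Let $(X,\Omega)$ be a compact Calabi--Yau $n$-fold, $n\ge3$, that carries a balanced metric, and let $\alpha\ne0$.
\begin{itemize}
\item[(a)] If $\kappa=-1$, or if $\kappa=1$ and $\alpha>0$, then the set of smooth balanced $\omega_0$ for which \eqref{eq:F} has a $C^6$ solution on some $[0,\varepsilon)\times X$ with initial value $\omega_0$ is meager in the space of smooth balanced metrics.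
\item[(b)] For all $\kappa$ and all $\alpha\neq0$, two $C^6$ solutions of \eqref{eq:F} on $[0,\varepsilon)\times X$ with the same balanced initial value coincide.
\item[(c)] If $\kappa=1$ and $\alpha<0$, then every smooth balanced $\omega_0$ admits a unique smooth solution of \eqref{eq:F} for a short time.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is part (a) for $(\kappa,\alpha)=(-1,1)$. Its proof occupies Sections~\ref{sec:equation}--\ref{sec:proof} and is self-contained. Part (c) uses a theorem of Hamilton \cite{H}. We do not treat $\alpha=0$; Section~\ref{sec:frequency} shows where $\alpha\neq0$ enters.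

\section{The mechanism in two small examples}\label{sec:models}

This section is not used in the proofs.

\subsection{A reduction on a torus}\label{sub:torus}

Let $n=3$, let $X$ be a complex torus with $\Omega=dz^1\wedge dz^2\wedge dz^3$, and put $e_j=i\,dz^j\wedge d\bar z^j$. Consider metrics $\omega=a\,e_1+b\,e_2+c\,e_3$, where the positive functions $a,b,c$ depend only on $z^1$ (say $X$ is a product of three elliptic curves). Then
\[
 \omega^2=2\,(bc\,e_2e_3+ac\,e_1e_3+ab\,e_1e_2),\qquad f=\frac1{abc}.
\]
Since $du\wedge e_1=0$ for a function $u$ of $z^1$, we have $d\omega^2=2\,d(bc)\wedge e_2e_3$. So $\omega$ is balanced exactly when $bc$ is constant; let $bc=1$. Also $i\partial\bar\partial u=u_{1\bar1}\,e_1$, so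
\[
 i\partial\bar\partial(f^\alpha\omega)=(f^\alpha b)_{1\bar1}\,e_1e_2+(f^\alpha c)_{1\bar1}\,e_1e_3 .
\]
Therefore the condition $bc=1$ is consistent with \eqref{eq:F}. Since $f=1/a$, the unknowns $P_2=ac$ and $P_3=ab$ satisfy $c=fP_2$, $b=fP_3$ and $P_2P_3=a^2$, and they evolve by
\[
 2\,\partial_tP_2=\kappa\,\big(f^{\alpha+1}P_2\big)_{1\bar1},\qquad 2\,\partial_tP_3=\kappa\,\big(f^{\alpha+1}P_3\big)_{1\bar1},\qquad f=(P_2P_3)^{-1/2}.
\]
For the dual flow this is $2\,\partial_tP_2=-(1/P_3)_{1\bar1}$, $2\,\partial_tP_3=-(1/P_2)_{1\bar1}$.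

Linearize at the flat metric $P_2=P_3=1$, with variations $\dot P_2,\dot P_3$. Then $\dot f=-\frac12(\dot P_2+\dot P_3)$, and the sum $s_+=\dot P_2+\dot P_3$ and the difference $s_-=\dot P_2-\dot P_3$ decouple:
\[
 2\,\partial_ts_+=-\alpha\kappa\,(s_+)_{1\bar1},\qquad 2\,\partial_ts_-=\kappa\,(s_-)_{1\bar1}.
\]
The sum is the variation of the dilaton, up to a factor. For both the Anomaly flow and the dual flow $-\alpha\kappa=1$, so $s_+$ satisfies a forward heat equation. The difference is the trace-free part of the variation, and for the dual flow it satisfies a \emph{backward} heat equation. This is the whole obstruction. The trace-free part exists because two of the three directions remain when that of $z^1$ is removed; in dimension $n$ there remain $n-1\ge2$.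

\subsection{From a backward heat equation to nonexistence}\label{sub:heat}

A linearization with a backward heat equation does not by itself exclude solutions of a nonlinear equation: some solutions of the backward heat equation do exist, and a solution of the nonlinear equation is not a solution of a linear one. Here is the argument that we shall use, first for $u_t=Au$ with $A=-\partial_x^2$ on the circle $\mathbb R/2\pi\mathbb Z$.

Let $u$ be a smooth solution on $[0,T]$ with $u(0)\neq0$. As long as $u(t)\neq0$, let $Q=\langle Au,u\rangle/\|u\|^2$ with the $L^2$ inner product and norm. As $A$ is symmetric,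
\[
 \big(\log\|u\|^2\big)'=2Q,\qquad Q'=\frac{2\langle (A-Q)u,Au\rangle}{\|u\|^2}=\frac{2\,\|(A-Q)u\|^2}{\|u\|^2}\ge0,
\]
because $\langle(A-Q)u,u\rangle=0$. So $Q\ge Q(0)$. In particular $\log\|u\|^2$ stays bounded below, so $u$ never vanishes, and $\|u(T)\|^2\ge e^{2TQ(0)}\|u(0)\|^2$.

Now let $\mathcal A_k$ be the set of initial values of smooth solutions with $\|u\|\le k$ on $[0,1/k]$. Suppose $\mathcal A_k$ were dense in a nonempty open set $U\subset C^\infty$. Choose $u_*\in\mathcal A_k\cap U$. For large integers $\sigma$ the function $u_*+e^{-\sigma}\cos\sigma x$ lies in $U$, so some $\hat u\in\mathcal A_k\cap U$ is within $e^{-2\sigma}$ of it in $C^1$. The difference of the two solutions starting at $u_*$ and $\hat u$ has initial norm at least $e^{-\sigma}$ and $Q(0)\ge\frac12\sigma^2$ for $\sigma$ large, and its norm at time $1/k$ is at most $2k$. Hence $e^{\sigma^2/k-2\sigma}\le4k^2$, which is false for large $\sigma$. So every $\mathcal A_k$ is nowhere dense, and the set of initial values with a solution, $\bigcup_k\mathcal A_k$, is meager.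

Three features make this robust. It needs only \emph{differences} of solutions, so it can be applied to a nonlinear equation. It needs the symmetry of $A$ but no sign; this is essential for us, since forward and backward directions coexist. Finally, it tolerates errors: we shall replace $u_t=Au$ by $V_t=AV+r$ with $\|r\|\le C\|V\|_{H^1}$, that is, by errors of first order.

\subsection{Plan}
Section~\ref{sec:equation} writes \eqref{eq:F} in coordinates where it splits visibly into an equation for the metric and one for $f$. In Section~\ref{sec:difference} the difference of two solutions is put in the form $V_t=AV+r$. Section~\ref{sec:frequency} gives the growth estimate. Section~\ref{sec:perturb} constructs the analogue of $e^{-\sigma}\cos\sigma x$, which must satisfy the balanced condition exactly. Section~\ref{sec:proof} concludes (a), and Section~\ref{sec:complements} proves (b) and (c).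

\section{The equation in unimodular coordinates}\label{sec:equation}

Near each point there are holomorphic coordinates with $\Omega=dz^1\wedge\dots\wedge dz^n$: given any coordinates, replace the first one by a primitive, in the first variable, of the coefficient of $\Omega$. We call them unimodular. In them the global volume form
\[
 \mu:=i^{n^2}\,\Omega\wedge\bar\Omega=\prod_j i\,dz^j\wedge d\bar z^j
\]
has constant coefficient. For $\omega=i\,g_{j\bar k}\,dz^j\wedge d\bar z^k$ we have $\omega^n/n!=\det g\;\mu$, so $f=1/\det g$. Inverse matrices are normalized by $g^{p\bar q}g_{j\bar q}=\delta^p_j$.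

\subsection{The unknown}
The balanced condition is linear in $\omega^{n-1}$, so we use $\omega^{n-1}$ as unknown. Let $\mathcal H$ be the real vector bundle of Hermitian elements of $T^{1,0}\otimes T^{0,1}$. A real $(n-1,n-1)$-form $\Psi$ corresponds to the section $P$ of $\mathcal H$ with
\[
 \Psi\wedge i\,\beta\wedge\bar\beta'=(n-1)!\;P^{p\bar q}\beta_p\bar\beta'_q\;\mu\qquad\text{for all }(1,0)\text{-forms }\beta,\beta'.
\]
For $\Psi=\omega^{n-1}$ this gives
\begin{equation}\label{eq:P}
 P^{p\bar q}=\det g\;g^{p\bar q}=f^{-1}g^{p\bar q},\qquad \det P=f^{1-n},\qquad f=(\det P)^{-\frac1{n-1}} .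
\end{equation}
Positive forms $\Psi$ correspond to positive $P$, and $g$ is recovered from $P$ by $g^{p\bar q}=fP^{p\bar q}$.

\emph{Closedness.} For $u\in C_c^\infty$ supported in the chart,
\[
 \int\Psi\wedge i\,\partial u\wedge d\bar z^q=(n-1)!\int P^{p\bar q}\,\partial_pu\;\mu=-(n-1)!\int u\,\partial_pP^{p\bar q}\;\mu .
\]
The left side is, up to a constant nonzero factor, $\int u\,\partial\Psi\wedge d\bar z^q$. As $\Psi$ is real, $d\Psi=0$ if and only if $\partial\Psi=0$, so
\begin{equation}\label{eq:closed}
 d\Psi=0\iff\partial_pP^{p\bar q}=0\ \text{ for all }q\iff\partial_{\bar q}P^{p\bar q}=0\ \text{ for all }p .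
\end{equation}

\subsection{The flow}
For $u\in C_c^\infty$, integrating by parts twice,
\[
 \int i\partial\bar\partial(f^\alpha\omega^{n-2})\wedge u\,i\,dz^p\wedge d\bar z^q=\int f^\alpha\omega^{n-2}\wedge i\partial\bar\partial u\wedge i\,dz^p\wedge d\bar z^q .
\]
For $(1,1)$-forms $\beta,\beta'$ we have
\[
 \beta\wedge\beta'\wedge\frac{\omega^{n-2}}{(n-2)!}=\big(\operatorname{tr}_\omega\beta\,\operatorname{tr}_\omega\beta'-\operatorname{tr}_\omega(\beta\beta')\big)\frac{\omega^n}{n!};
\]
by bilinearity and polarization it suffices to check this for real $\beta=\beta'$, and then, after a simultaneous diagonalization, both sides are $\sum_{j\ne k}b_jb_k$ times $\omega^n/n!$, where $b_j$ are the eigenvalues. With $\beta=i\partial\bar\partial u$ and $\beta'=i\,dz^p\wedge d\bar z^q$ the right side of the previous formula becomes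
\[
 (n-2)!\int f^\alpha\det g\;u_{r\bar s}\,\big(g^{p\bar q}g^{r\bar s}-g^{p\bar s}g^{r\bar q}\big)\,\mu .
\]
Insert $\det g=f^{-1}$ and $g^{p\bar q}=fP^{p\bar q}$, and move the derivatives off $u$. The left side of \eqref{eq:F}, tested in the same way, gives $(n-1)!\int u\,\partial_tP^{p\bar q}\,\mu$. We absorb the resulting factor $1/(n-1)$ into $t$; this rescaling of time affects none of the statements. So \eqref{eq:F} is equivalent to
\begin{equation}\label{eq:flowP}
 \partial_tP^{p\bar q}=\kappa\,\partial_r\partial_{\bar s}\big[f^{\alpha+1}E^{p\bar q\,r\bar s}\big],\quad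
 E^{p\bar q\,r\bar s}=P^{p\bar q}P^{r\bar s}-P^{p\bar s}P^{r\bar q},\quad \partial_pP^{p\bar q}=0
\end{equation}
for positive $P$.

The second derivatives of $P$ enter through $E$ and through $f$. In $\partial_r\partial_{\bar s}E$ they are
\[
 P^{r\bar s}\,\partial_r\partial_{\bar s}P^{p\bar q}+P^{p\bar q}\,\partial_r\partial_{\bar s}P^{r\bar s}-P^{p\bar s}\,\partial_r\partial_{\bar s}P^{r\bar q}-P^{r\bar q}\,\partial_r\partial_{\bar s}P^{p\bar s},
\]
and by \eqref{eq:closed} only the first of the four terms survives. This is where the balanced condition makes the equation tractable. Put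
\[
 G^{r\bar s}:=f^{\alpha+1}P^{r\bar s},
\]
which is positive definite. Since $\partial_r\partial_{\bar s}f^{\alpha+1}=(\alpha+1)f^\alpha f_{r\bar s}+\alpha(\alpha+1)f^{\alpha-1}f_rf_{\bar s}$,
\begin{equation}\label{eq:Pt}
 \partial_tP^{p\bar q}=\kappa\big\{G^{r\bar s}\partial_r\partial_{\bar s}P^{p\bar q}+(\alpha+1)f^\alpha E^{p\bar q\,r\bar s}f_{r\bar s}+N_1(P,\partial P)\big\},
\end{equation}
where $N_1$ is smooth in $P$ and quadratic in the first derivatives of $P$.

The middle term couples $P$ to $f$ at second order, so we also need the equation for $f$. Let $R=P^{-1}$, that is, $R_{p\bar q}P^{p\bar l}=\delta_{ql}$. From \eqref{eq:P}, a variation of $P$ gives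
\begin{equation}\label{eq:Df}
 \delta f=-\frac f{n-1}\,R_{p\bar q}\,\delta P^{p\bar q},
\end{equation}
hence $f_{r\bar s}=-\frac f{n-1}R_{p\bar q}\partial_r\partial_{\bar s}P^{p\bar q}$ plus terms quadratic in first derivatives. Moreover
\begin{equation}\label{eq:RE}
 R_{p\bar q}E^{p\bar q\,r\bar s}=nP^{r\bar s}-P^{r\bar s}=(n-1)P^{r\bar s}.
\end{equation}
Contracting \eqref{eq:Pt} with $-\frac f{n-1}R_{p\bar q}$ therefore gives
\begin{equation}\label{eq:ft}
 \partial_tf=\kappa\big\{G^{r\bar s}f_{r\bar s}-(\alpha+1)G^{r\bar s}f_{r\bar s}+N_2\big\}=\kappa\big\{-\alpha\,G^{r\bar s}f_{r\bar s}+N_2(P,\partial P)\big\},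
\end{equation}
with $N_2$ of the same type as $N_1$. The coefficients $\kappa$ in \eqref{eq:Pt} and $-\alpha\kappa$ in \eqref{eq:ft} are those of the torus example.

\section{The difference of two solutions}\label{sec:difference}

\subsection{Setting}
Fix a Hermitian metric $h$ on $X$ and a finite atlas of unimodular charts. The metric $h$ induces a real inner product on $\mathcal H$. Let $\nabla$ be the metric connection on $\mathcal H$ induced by the Chern connection of $h$, and let $\nabla=d$ on functions. All $L^2$ inner products $\langle\cdot,\cdot\rangle$ are real and use $h$ and the density $\mu$; $\|\cdot\|$ is the $L^2$ norm. None of these depends on $t$.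

For $T>0$ and $k\in\mathbb N$ let $\mathcal C_k(T)$ be the set of solutions $P\in C^6([0,T]\times X)$ of \eqref{eq:flowP} with
\[
 \|P\|_{C^6([0,T]\times X)}\le k,\qquad P\ge k^{-1}h^{-1}.
\]
Below, $C,C',C_1,\dots$ are nonnegative and depend only on $X,\Omega,h,n,\alpha,k,T$ and fixed auxiliary choices such as the atlas, and ``bounded'' means bounded by such constants; $C$ and $C'$ may change from line to line. Let $P,\hat P\in\mathcal C_k(T)$ and
\[
 w=P-\hat P,\qquad\varphi=f(P)-f(\hat P).
\]
Quantities $f,G,E$ without a hat refer to $P$. The segment from $\hat P$ to $P$ stays $\ge k^{-1}h^{-1}$, so, writing differences as integrals of derivatives along this segment, we get $\varphi=c\cdot w$ with $c$ bounded in $C^6$.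

Let $\mathcal G$ be the real symmetric form on real covectors with $\mathcal G(\eta,\eta)=G^{r\bar s}\xi_r\bar\xi_s$, where $\xi$ is the $(1,0)$-part of $\eta$. It is bounded, and $|\eta|^2\le C\,\mathcal G(\eta,\eta)$. Define $\Delta=\Delta_t$, on sections of $\mathcal H$ and on functions, by
\begin{equation}\label{eq:Delta}
 \langle\Delta u,u'\rangle=-\int_X\mathcal G(\nabla u,\nabla u')\,\mu ,
\end{equation}
where for sections of $\mathcal H$ the form $\mathcal G$ is combined with the inner product of $\mathcal H$. The operator $\Delta$ is formally self-adjoint. With the convention that derivatives are replaced by $\sqrt{-1}$ times covectors, it has the scalar principal symbol $-\mathcal G(\eta,\eta)$, which is also that of $G^{r\bar s}\partial_r\partial_{\bar s}$. In unimodular coordinates, where $\mu$ is constant, $\Delta$ differs from $G^{r\bar s}\partial_r\partial_{\bar s}$ by terms of order $\le1$ with coefficients bounded in $C^5$. Finally let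
\[
 (M\varphi)^{p\bar q}:=f^\alpha E^{p\bar q\,r\bar s}\varphi_{r\bar s},
\]
a globally defined second-order operator from functions to sections of $\mathcal H$.

\begin{lemma}\label{lem:difference}
There are linear differential operators $l_1,l_2$ of order $\le1$ in the space variables, with coefficients bounded in $C^4$, such that
\begin{equation}\label{eq:wphi}
 w_t=\kappa\{\Delta w+(\alpha+1)M\varphi\}+l_1w,\qquad\varphi_t=-\alpha\kappa\,\Delta\varphi+l_2w .
\end{equation}
\end{lemma}

\begin{proof}
Subtract \eqref{eq:Pt} and \eqref{eq:ft} for $\hat P$ from those for $P$ in a unimodular chart. The second-order terms give $G^{r\bar s}\partial_r\partial_{\bar s}w$, $(\alpha+1)M\varphi$ and $-\alpha G^{r\bar s}\varphi_{r\bar s}$, and the remaining terms are errors. The terms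
\[
 (G-\hat G)^{r\bar s}\,\partial_r\partial_{\bar s}\hat P,\qquad (f^\alpha E-\hat f^\alpha\hat E)^{p\bar q\,r\bar s}\hat f_{r\bar s},\qquad(G-\hat G)^{r\bar s}\hat f_{r\bar s}
\]
are of order zero in $w$, with coefficients bounded in $C^4$ because $\hat P$ is bounded in $C^6$. The differences $N_i(P,\partial P)-N_i(\hat P,\partial\hat P)$ are of order $\le1$ in $w$. Replacing $G^{r\bar s}\partial_r\partial_{\bar s}$ by $\Delta$, applied to $w$ or to $\varphi=c\cdot w$, costs further terms of order $\le1$ in $w$. This gives \eqref{eq:wphi} in chart number $a$, with operators $l_i^{(a)}$. If $\{\chi_a\}$ is a subordinate partition of unity, then $l_i=\sum_a\chi_al_i^{(a)}$ works on $X$.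
\end{proof}

\begin{lemma}[Elliptic estimates]\label{lem:elliptic}
Let $s\in\{0,1\}$, and let $u$ be a section of $\mathcal H$ or a function, of class $C^4$ if $s=0$ and $C^6$ if $s=1$. Then, at each time,
\[
 \|u\|_{H^{s+2}}\le C\big(\|\Delta u\|_{H^s}+\|u\|\big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:Delta}, $\|\nabla u\|^2\le-C\langle\Delta u,u\rangle\le C\|\Delta u\|\,\|u\|$, so $\|u\|_{H^1}\le C(\|\Delta u\|+\|u\|)$. Let $Y_1,\dots,Y_m$ be smooth real vector fields that span $TX$ everywhere. Both $\Delta$ and $\nabla_{Y_j}$ have scalar principal symbols, so $[\Delta,\nabla_{Y_j}]$ has order $\le2$, with bounded coefficients. Hence, for every $\epsilon>0$,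
\begin{align*}
 \|\nabla\nabla_{Y_j}u\|^2&\le-C\langle\Delta\nabla_{Y_j}u,\nabla_{Y_j}u\rangle
 \le C\,|\langle\Delta u,\nabla_{Y_j}^*\nabla_{Y_j}u\rangle|+C\|u\|_{H^2}\|u\|_{H^1}\\
 &\le\epsilon\|u\|_{H^2}^2+C_\epsilon\big(\|\Delta u\|^2+\|u\|_{H^1}^2\big).
\end{align*}
Summing over $j$ and absorbing the first term gives $s=0$. Next apply the case $s=0$ to $\nabla_{Y_j}u$:
\[
 \|\nabla_{Y_j}u\|_{H^2}\le C\big(\|\nabla_{Y_j}\Delta u\|+\|[\Delta,\nabla_{Y_j}]u\|+\|u\|_{H^1}\big)\le C\big(\|\Delta u\|_{H^1}+\|u\|_{H^2}\big).
\]
With the case $s=0$ for $u$ this gives $s=1$.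
\end{proof}

\subsection{Diagonalization}
In \eqref{eq:wphi} the operator $M$ has order two, so $M\varphi$ is not an error, and the principal part, read as a system for $(w,\varphi)$, is triangular but not symmetric. We look for a combination $\gamma=\Delta w+c_1M\varphi$ with a constant $c_1$ for which the system decouples. If we treat $\Delta$ and $M$ as commuting, \eqref{eq:wphi} gives $\gamma_t\approx\kappa\{\Delta\Delta w+(\alpha+1-\alpha c_1)\Delta M\varphi\}$, and this equals $\kappa\Delta\gamma$ if $c_1=1$. The resulting $\gamma$ has a simple meaning. If $\varphi$ is replaced by the linearization $Df(P)w$, then by \eqref{eq:Df} and \eqref{eq:RE}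
\[
 R_{p\bar q}(\Delta w)^{p\bar q}=-(n-1)f^{-1}\Delta\varphi,\qquad R_{p\bar q}(M\varphi)^{p\bar q}=(n-1)f^{-1}\Delta\varphi
\]
up to first-order terms. So $\gamma$ is trace-free to leading order; it isolates the trace-free directions of Section~\ref{sub:torus}. Accordingly we put
\[
 \gamma:=\Delta w+M\varphi,\qquad\zeta:=\Delta\varphi,\qquad V:=(\gamma,\zeta,w),\qquad A:=\operatorname{diag}(\kappa\Delta,\,-\alpha\kappa\Delta,\,\kappa\Delta).
\]
The component $w$ is kept so that $V$ also controls the low frequencies. As $w,\varphi\in C^6$, we have $V\in C^4([0,T]\times X)$ with bounded norm.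

\begin{lemma}\label{lem:V}
$V_t=AV+r$ with $\|r\|\le C\|V\|_{H^1}$.
\end{lemma}

\begin{proof}
Let $\equiv$ denote equality up to differential operators of order $\le3$, with bounded coefficients, applied to $w$ and $\varphi$. The operators $\dot\Delta,\dot M$ obtained by differentiating coefficients in $t$ have order $\le2$, and $\Delta l_1$, $Ml_2$, $\Delta l_2$ have order $\le3$; all have bounded coefficients. The commutator $[\Delta,M]:=\Delta M-M\Delta$ has order $\le3$, with bounded coefficients, because $\Delta$ has the same scalar principal symbol on functions and on $\mathcal H$. By \eqref{eq:wphi},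
\begin{align*}
 \gamma_t&\equiv\Delta w_t+M\varphi_t\equiv\kappa\{\Delta\Delta w+(\alpha+1)\Delta M\varphi-\alpha M\Delta\varphi\}\\
 &=\kappa\Delta\gamma+\kappa\alpha[\Delta,M]\varphi\equiv\kappa\Delta\gamma,\\
 \zeta_t&\equiv\Delta\varphi_t\equiv-\alpha\kappa\,\Delta\zeta ,
\end{align*}
and $w_t-\kappa\Delta w=\kappa(\alpha+1)M\varphi+l_1w$ has order $\le2$. So $\|r\|\le C(\|w\|_{H^3}+\|\varphi\|_{H^3})$. Since $\|\varphi\|\le C\|w\|$, Lemma~\ref{lem:elliptic} with $s=1$ gives
\begin{align*}
 \|\varphi\|_{H^3}&\le C(\|\zeta\|_{H^1}+\|\varphi\|)\le C\|V\|_{H^1},\\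
 \|w\|_{H^3}&\le C(\|\gamma-M\varphi\|_{H^1}+\|w\|)\le C(\|\gamma\|_{H^1}+\|\varphi\|_{H^3}+\|w\|)\le C\|V\|_{H^1}.\qedhere
\end{align*}
\end{proof}

\section{The frequency function}\label{sec:frequency}

On a time interval where $V(t)\ne0$ set
\[
 Q=\frac{\langle AV,V\rangle}{\|V\|^2},\qquad D=\frac{\|(A-Q)V\|}{\|V\|},\qquad\ell=\log\|V\|^2 .
\]
For each component $V_i$ of $V$ we have $\int\mathcal G(\nabla V_i,\nabla V_i)\mu=-\langle\Delta V_i,V_i\rangle\le C\|AV\|\,\|V\|$. Here $\alpha\neq0$ is used: for $\alpha=0$ the operator $A$ would not control $\zeta$. As $\|AV\|\le(D+|Q|)\|V\|$, it follows that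
\begin{equation}\label{eq:H1}
 \frac{\|V\|_{H^1}^2}{\|V\|^2}\le C(D+|Q|+1).
\end{equation}
By Lemma~\ref{lem:V}, $\|r\|/\|V\|$ is thus controlled by the square root of $D+|Q|+1$. In the next lemma $D^2$ will be the good term.

\begin{lemma}\label{lem:freq}
There is a constant $C_1$ such that, wherever $V\ne0$,
\[
 Q'\ge\tfrac12D^2-C_1(1+|Q|)\qquad\text{and}\qquad|\ell'-2Q|\le C(D+|Q|+1)^{1/2}.
\]
\end{lemma}

\begin{proof}
We have $\ell'=2\langle V,AV+r\rangle/\|V\|^2$, so $|\ell'-2Q|\le2\|r\|/\|V\|$, and the second claim follows from Lemma~\ref{lem:V} and \eqref{eq:H1}.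

By \eqref{eq:Delta}, $\langle AV,V\rangle$ is a linear combination of the integrals $\int\mathcal G(\nabla V_i,\nabla V_i)\mu$. Since $V\in C^4$, it is differentiable in $t$, with derivative $\dot a(V)+2\langle AV,V_t\rangle$; here $\dot a(V)$ comes from differentiating $\mathcal G$ and satisfies $|\dot a(V)|\le C\|\nabla V\|^2$. Because $\langle(A-Q)V,V\rangle=0$,
\[
 \|V\|^2Q'=\dot a(V)+2\langle(A-Q)V,AV+r\rangle=\dot a(V)+2\|(A-Q)V\|^2+2\langle(A-Q)V,r\rangle .
\]
By \eqref{eq:H1} and Lemma~\ref{lem:V},
\[
 Q'\ge2D^2-C(D+|Q|+1)-2CD\,(D+|Q|+1)^{1/2}.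
\]
The last term is at least $-D^2-C^2(D+|Q|+1)$, so $Q'\ge D^2-C'(D+|Q|+1)$. Finally $C'D\le\frac12D^2+\frac12C'^2$.
\end{proof}

\begin{lemma}[Growth]\label{lem:growth}
Let $C_1$ be the constant of Lemma~\ref{lem:freq}. There are constants $C_2,C_3$ such that if $V(0)\neq0$ and $(1+Q(0))e^{-C_1T}\ge2$, then
\[
 \log\|V(0)\|^2+T\big[(1+Q(0))e^{-C_1T}-1-C_2\big]\le C_3 .
\]
\end{lemma}

\begin{proof}
Let $J\ni0$ be the maximal relatively open subinterval of $[0,T]$ on which $V\ne0$. We have $Q(0)\ge1$. As long as $Q\ge0$ on $[0,t]\subset J$, Lemma~\ref{lem:freq} gives $((1+Q)e^{C_1t})'\ge0$ there, so $1+Q(t)\ge(1+Q(0))e^{-C_1t}\ge2$, that is, $Q(t)\ge1$. By continuity $Q$ never leaves $\{Q\ge0\}$, and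
\begin{equation}\label{eq:Qlower}
 Q\ge1,\qquad 1+Q(t)\ge(1+Q(0))e^{-C_1t}\qquad\text{on }J.
\end{equation}

The bound for $\ell'$ contains $D^{1/2}$, for which there is no pointwise bound. We compensate it with $\log(1+Q)$, whose derivative is at least $\frac{D^2}{2(1+Q)}-C_1$. By Young's inequality with exponents $4$ and $\frac43$,
\[
 C\,(D+Q+1)^{1/2}\le CD^{1/2}+C(1+Q)^{1/2}\le\frac{D^2}{2(1+Q)}+C'(1+Q)^{1/3}+C(1+Q)^{1/2}.
\]
Hence, with a suitable $C_2$,
\begin{equation}\label{eq:compensated}
 \big(\ell+\log(1+Q)\big)'\ge2Q-C'(1+Q)^{1/3}-C(1+Q)^{1/2}-C_1\ge Q-C_2 .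
\end{equation}
Now $\ell+\log(1+Q)=\log\big(\|V\|^2+\langle AV,V\rangle\big)$, and $0<\|V\|^2+\langle AV,V\rangle\le C\|V\|_{H^1}^2$ by \eqref{eq:Delta}. If $J\neq[0,T]$, then $V$ vanishes at $t^*=\sup J$. Since $V$ is continuous in $H^1$, the logarithm would tend to $-\infty$ as $t\uparrow t^*$, whereas by \eqref{eq:compensated} and $Q\ge1$ it is bounded below on $J$. So $J=[0,T]$. Integrate \eqref{eq:compensated} over $[0,T]$, using \eqref{eq:Qlower}, $\log(1+Q(0))\ge0$ and $\|V(T)\|_{H^1}\le C$.
\end{proof}

\section{High-frequency perturbations}\label{sec:perturb}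

In this section $P_*$ is a fixed smooth positive section of $\mathcal H$ with $\partial_pP_*^{p\bar q}=0$, and $\Delta,\mathcal G,M,f,G,E,R$ are those of $P_*$. We need small, rapidly oscillating $w_\sigma$ that satisfy the constraint $\partial_pw_\sigma^{p\bar q}=0$ \emph{exactly} and whose leading amplitude points in a direction in which $A$ is positive.

Fix $x_0\in X$ and unimodular coordinates centered at $x_0$. After a linear change of coordinates in $SL(n,\mathbb C)$ we have $P_*^{p\bar q}(x_0)=\lambda\delta^{pq}$ with $\lambda>0$. Let $\theta=z^1+\bar z^1$. An oscillation $\cos(\sigma\theta)B^{p\bar q}$ respects the constraint to leading order if $B^{1\bar q}=0$. So let $B=\operatorname{diag}(0,b_2,\dots,b_n)$ with real $b_j$. To satisfy the constraint exactly, also after multiplication by a cutoff, we use a potential. Put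
\[
 q^{pr\bar q\bar s}=B^{p\bar q}\delta^r_1\delta^s_1-B^{r\bar q}\delta^p_1\delta^s_1-B^{p\bar s}\delta^r_1\delta^q_1+B^{r\bar s}\delta^p_1\delta^q_1 .
\]
Exchanging $p$ and $r$ exchanges the first term with the second and the third with the fourth, up to sign; so $q$ is antisymmetric in $(p,r)$, and in the same way in $(\bar q,\bar s)$. It is Hermitian, $\overline{q^{pr\bar q\bar s}}=q^{qs\bar p\bar r}$, since $B$ is real and diagonal. And $q^{p1\bar q\bar1}=B^{p\bar q}$, because $B^{1\bar q}=B^{p\bar1}=0$. Let $\rho\ge0$ be a smooth cutoff function with $\rho(0)>0$, supported in the coordinate ball of radius $\delta$. For $\sigma\ge1$ put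
\begin{equation}\label{eq:wsigma}
 w_\sigma^{p\bar q}=e^{-\sigma}\sigma^{-2}\,\partial_r\partial_{\bar s}\big(\rho\cos(\sigma\theta)\big)\,q^{pr\bar q\bar s}=-e^{-\sigma}\big(\cos(\sigma\theta)\,\rho B+O(\sigma^{-1})\big)^{p\bar q}.
\end{equation}
In such expansions of functions and sections (as opposed to integrals), $O(\sigma^{-1})$ denotes a finite sum of terms $\sigma^{-j}\cos(\sigma\theta)\chi$ and $\sigma^{-j}\sin(\sigma\theta)\chi$ with $j\ge1$ and fixed smooth $\chi$ supported in $\operatorname{supp}\rho$. A derivative maps an expression of the type in brackets to $\sigma$ times one of the same type, with leading part obtained by differentiating the cosine or sine.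

By antisymmetry $\partial_pw_\sigma^{p\bar q}=0$; by Hermitian symmetry of $q$, $w_\sigma$ is a section of $\mathcal H$. It extends by zero to $X$, tends to $0$ in $C^\infty$ as $\sigma\to\infty$, and satisfies $\|w_\sigma\|_{C^3}\le C\sigma^3e^{-\sigma}$. The size $e^{-\sigma}$ is small enough for convergence in $C^\infty$ and large compared with the inverse of the expected growth $e^{c\sigma^2}$.

Let $\varphi_\sigma=Df(P_*)w_\sigma=-\frac f{n-1}R_{a\bar b}w_\sigma^{a\bar b}$, $\gamma_\sigma=\Delta w_\sigma+M\varphi_\sigma$ and $\zeta_\sigma=\Delta\varphi_\sigma$. To leading order, $\Delta$ multiplies $\cos(\sigma\theta)$ by $-\sigma^2\mathcal G(d\theta,d\theta)=-\sigma^2G^{1\bar1}$, and $M$ multiplies it by $-\sigma^2f^\alpha E^{\cdot\,\cdot\,1\bar1}$. So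
\begin{equation}\label{eq:GammaZ}
 \gamma_\sigma=e^{-\sigma}\sigma^2\big(\cos(\sigma\theta)\,\Gamma+O(\sigma^{-1})\big),\qquad
 \zeta_\sigma=e^{-\sigma}\sigma^2\big(\cos(\sigma\theta)\,Z+O(\sigma^{-1})\big),
\end{equation}
\[
 \Gamma=\rho\Big[G^{1\bar1}B-\tfrac{f^{\alpha+1}}{n-1}\big(R_{a\bar b}B^{a\bar b}\big)E^{\cdot\,\cdot\,1\bar1}\Big],\qquad
 Z=-\rho\,\tfrac f{n-1}\,G^{1\bar1}R_{a\bar b}B^{a\bar b}.
\]
Below, $\Gamma/\rho$ and $Z/\rho$ stand for these expressions without the factor $\rho$; they are smooth near $x_0$ and do not depend on $\rho$. At $x_0$ we have $R=\lambda^{-1}I$, $G^{1\bar1}=f^{\alpha+1}\lambda$ and $E^{\cdot\,\cdot\,1\bar1}=\lambda^2I'$ with $I'=\operatorname{diag}(0,1,\dots,1)$. So there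
\[
 \Gamma/\rho=f^{\alpha+1}\lambda\Big(B-\frac{\operatorname{tr}B}{n-1}I'\Big),\qquad Z/\rho=-\frac{f^{\alpha+2}}{n-1}\operatorname{tr}B .
\]
At $x_0$, the amplitude $\Gamma$ sees the trace-free part of $B$ and $Z$ its trace. We choose the direction in which $A$ is positive:
\begin{itemize}
\item if $\kappa=-1$: $B=\operatorname{diag}(0,1,-1,0,\dots,0)$. Then $\Gamma/\rho\neq0$ and $Z/\rho=0$ at $x_0$. This is possible because $n-1\ge2$.
\item if $\kappa=1$ and $\alpha>0$: $B=I'$. Then $\Gamma/\rho=0$ and $Z/\rho\neq0$ at $x_0$.
\end{itemize}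

\begin{lemma}\label{lem:initial}
Assume $\kappa=-1$, or $\kappa=1$ and $\alpha>0$, and let $k\in\mathbb N$, $T>0$. If $\delta$ is small and fixed, there are $c_0>0$ and $\sigma_0\ge1$ with the following property. Let $\sigma\ge\sigma_0$, and let $P,\hat P\in\mathcal C_k(T)$ satisfy $P(0)=P_*$ and $w(0)=P_*-\hat P(0)=-w_\sigma+e_\sigma$, where $\|e_\sigma\|_{C^3}\le e^{-2\sigma}$. Then
\[
 \|V(0)\|^2\ge c_0e^{-2\sigma},\qquad Q(0)\ge c_0\sigma^2 .
\]
\end{lemma}

\begin{proof}
Constants may now depend on $P_*$, and implied constants in integrals also on the fixed $\rho$, but not on $\sigma$ or on the choice of $P,\hat P$. Since $\|w(0)\|_{C^3}\le C\sigma^3e^{-\sigma}$, Taylor's formula for $\varphi(0)=f(P_*)-f(P_*-w(0))$ gives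
\[
 \varphi(0)=Df(P_*)w(0)+O\big(\|w(0)\|_{C^3}^2\big)=-\varphi_\sigma+O(\sigma^6e^{-2\sigma})\quad\text{in }C^3 .
\]
At $t=0$ the operators in $V$ are those of $P_*$. So $V(0)=-(\gamma_\sigma,\zeta_\sigma,w_\sigma)+O(\sigma^6e^{-2\sigma})$ in $C^1$. For fixed $\chi\in C_c^\infty$ supported in the chart,
\[
 \int\cos^2(\sigma\theta)\,\chi\,\mu=\frac12\int\chi\,\mu+\frac12\int\cos(2\sigma\theta)\,\chi\,\mu=\frac12\int\chi\,\mu+O(\sigma^{-1}),
\]
by one integration by parts in $\operatorname{Re}z^1$, since $\theta=2\operatorname{Re}z^1$; and likewise for $\sin^2$. As $w_\sigma=O(e^{-\sigma})$,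
\[
 \|V(0)\|^2=\tfrac12e^{-2\sigma}\sigma^4\Big[\int\big(|\Gamma|^2+|Z|^2\big)\mu+O(\sigma^{-1})\Big].
\]
Next, $\nabla\gamma_\sigma=-e^{-\sigma}\sigma^3\big(\sin(\sigma\theta)\,d\theta\otimes\Gamma+O(\sigma^{-1})\big)$, and similarly for $\zeta_\sigma$. By \eqref{eq:Delta},
\[
 \langle AV,V\rangle=-\kappa\int\mathcal G(\nabla\gamma,\nabla\gamma)\mu+\alpha\kappa\int\mathcal G(\nabla\zeta,\nabla\zeta)\mu-\kappa\int\mathcal G(\nabla w,\nabla w)\mu,
\]
where at $t=0$ the last term is $O(e^{-2\sigma}\sigma^2)$. With $\mathcal G(d\theta,d\theta)=G^{1\bar1}$ we get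
\[
 \langle AV,V\rangle(0)=\tfrac12e^{-2\sigma}\sigma^6\Big[\int G^{1\bar1}\big(-\kappa|\Gamma|^2+\alpha\kappa|Z|^2\big)\mu+O(\sigma^{-1})\Big].
\]

It remains to see that both leading integrals are positive for small $\delta$. If $\kappa=-1$, the integrand in the second integral is $G^{1\bar1}(|\Gamma|^2-\alpha|Z|^2)$, with $|\Gamma|\ge c\rho$ and $|Z|\le C\delta\rho$ on $\operatorname{supp}\rho$. If $\kappa=1$ and $\alpha>0$, it is $G^{1\bar1}(\alpha|Z|^2-|\Gamma|^2)$, with $|Z|\ge c\rho$ and $|\Gamma|\le C\delta\rho$. Here $c,C>0$ do not depend on $\delta\le\delta_0$, because $\Gamma/\rho$ and $Z/\rho$ are smooth and independent of $\rho$. So for $\delta$ small and fixed both integrals are positive. The first claim follows at once, and dividing the two expansions gives the second.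
\end{proof}

\section{Proof of Theorems \ref{thm:family}(a) and \ref{thm:main}}\label{sec:proof}

Let $\mathcal B$ be the set of smooth positive sections $P_0$ of $\mathcal H$ with $\partial_pP_0^{p\bar q}=0$. It is an open subset of a closed linear subspace of a Fr\'echet space, hence a Baire space, and it is nonempty by hypothesis. By \eqref{eq:P} and \eqref{eq:closed} it is homeomorphic to the space of smooth balanced metrics, and by Section~\ref{sub:family} to that of smooth conformally balanced metrics.

Let $\mathcal A_k\subset\mathcal B$ be the set of those $P_0$ that are initial values of some $P\in\mathcal C_k(1/k)$.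

\begin{proposition}\label{prop:nowhere}
If $\kappa=-1$, or if $\kappa=1$ and $\alpha>0$, then each $\mathcal A_k$ is nowhere dense in $\mathcal B$.
\end{proposition}

\begin{proof}
Suppose $\mathcal A_k$ is dense in a nonempty open set $U\subset\mathcal B$. Choose $P_*\in\mathcal A_k\cap U$ and construct $w_\sigma$ from it as in Section~\ref{sec:perturb}. For $\sigma$ large, $P_*+w_\sigma\in U$, and by density there is $P_\sigma\in\mathcal A_k\cap U$ with $\|P_\sigma-(P_*+w_\sigma)\|_{C^3}\le e^{-2\sigma}$. Let $T=1/k$, and let $P,\hat P\in\mathcal C_k(T)$ be solutions with $P(0)=P_*$ and $\hat P(0)=P_\sigma$. Then $w(0)=-w_\sigma+e_\sigma$ with $e_\sigma=P_*+w_\sigma-P_\sigma$, and Lemma~\ref{lem:initial} gives $\|V(0)\|^2\ge c_0e^{-2\sigma}$ and $Q(0)\ge c_0\sigma^2$. So Lemma~\ref{lem:growth} applies for large $\sigma$ and yields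
\[
 \log c_0-2\sigma+T\big[c_0\sigma^2e^{-C_1T}-1-C_2\big]\le C_3 .
\]
Here $C_1,C_2,C_3$ depend only on $k$ and the fixed data, $c_0$ only on these, on $P_*$ and on the choices made in Section~\ref{sec:perturb}, and $T=1/k$ is fixed. For $\sigma$ large the inequality is false.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:family}(a) and \ref{thm:main}]
If a $C^6$ solution exists on $[0,\varepsilon)\times X$, then on $[0,\varepsilon/2]\times X$ it has finite $C^6$ norm and is bounded below by a positive multiple of $h^{-1}$. So its initial value lies in $\mathcal A_k$ for all large $k$. Thus the initial values with a $C^6$ solution lie in $\bigcup_k\mathcal A_k$, which is meager by Proposition~\ref{prop:nowhere}. This proves Theorem~\ref{thm:family}(a). Theorem~\ref{thm:main} is the case $(\kappa,\alpha)=(-1,1)$.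
\end{proof}

\begin{remark}
The solutions $P$ and $\hat P$ are arbitrary members of $\mathcal C_k(1/k)$; neither symmetry nor uniqueness of solutions was assumed.
\end{remark}

\section{Uniqueness and the well-posed range}\label{sec:complements}

\subsection{Uniqueness}
Lemma~\ref{lem:freq} holds for all $\kappa$ and all $\alpha\neq0$. We now use it to bound $Q$ from above as $t$ decreases, which prevents $V$ from vanishing at an earlier time.

\begin{proof}[Proof of Theorem \ref{thm:family}(b)]
Let $P,\hat P$ be two $C^6$ solutions with the same initial value. Restrict to $[0,T]$ with $T<\varepsilon$; then both lie in some $\mathcal C_k(T)$, and $V(0)=0$. Suppose $V(t_1)\ne0$ for some $t_1\le T$, and let $(t_0,t_1]$ be the maximal interval ending at $t_1$ on which $V\neq0$. Then $V(t_0)=0$.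

By Lemma~\ref{lem:freq} the locally Lipschitz function $m=1+\max(0,Q)$ satisfies $m'\ge-C_1m$ almost everywhere on $(t_0,t_1]$. Hence $m(t)\le e^{C_1T}m(t_1)$ there, and so $Q\le K$ for some $K\ge0$. Put $y=K+1-Q\ge1$. Then $1+|Q|\le C_Ky$ with a constant $C_K$ that, like all constants in the rest of this proof, may depend on $K$ and change from line to line. Lemma~\ref{lem:freq} gives
\begin{align*}
 (\log y)'&=-\frac{Q'}y\le-\frac{D^2}{2y}+C_K,\\
 \ell'&\le2Q+C(D+|Q|+1)^{1/2}\le2(K+1)-2y+CD^{1/2}+C_Ky^{1/2}.
\end{align*}
By Young's inequality, $CD^{1/2}\le\frac{D^2}{2y}+C'y^{1/3}$. Therefore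
\[
 (\ell+\log y)'\le2(K+1)-2y+C_K\big(y^{1/3}+y^{1/2}+1\big)\le C_K .
\]
Integrating from $t$ to $t_1$ shows that $\|V\|^2y$ is bounded below by a positive constant as $t\downarrow t_0$. But
\[
 \|V\|^2y=(K+1)\|V\|^2-\langle AV,V\rangle\le C_K\|V\|_{H^1}^2\to0,
\]
because $V\in C^4$ and $V(t_0)=0$. This contradiction shows that $V\equiv0$ on $[0,T]$, and so $w\equiv0$. As $T<\varepsilon$ was arbitrary, the solutions coincide.
\end{proof}

\subsection{The well-posed range}
We use Hamilton's existence theorem \cite[Theorem 5.1]{H}. Let $\partial_tu=\mathcal E(u)$ be a second-order evolution equation for sections, with values in an open set, of a vector bundle over a compact manifold. Let $L(u)$ be a first-order operator, linear in its argument, such that $L(u)\mathcal E(u)$ has degree at most one in $u$. Write $\sigma L(u)(\eta)$ and $\sigma D\mathcal E(u)(\eta)$ for the principal symbols at the covector $\eta$ of $L(u)$ and of the linearization of $\mathcal E$; the convention is here that the symbol replaces $\partial_i$ by $\eta_i$. Suppose that for $\eta\ne0$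 all eigenvalues of $\sigma D\mathcal E(u)(\eta)$ on $\operatorname{Null}\sigma L(u)(\eta)$ have strictly positive real part. Then the initial value problem has a unique smooth solution for a short time.

\begin{proof}[Proof of Theorem \ref{thm:family}(c)]
Let $\kappa=1$ and $\alpha<0$. Apply the theorem to $\mathcal E(\Psi)=i\partial\bar\partial(f^\alpha\omega^{n-2})$ on positive real $(n-1,n-1)$-forms $\Psi=\omega^{n-1}$, with $L=d$; then $L\mathcal E=0$. Let $\eta\ne0$ be a real covector with $(1,0)$-part $\xi$. By \eqref{eq:closed}, in terms of $P$,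
\[
 \operatorname{Null}\sigma L(\eta)=\{\pi\in\mathcal H:\ \xi_p\,\pi^{p\bar q}=0\ \text{for all }q\}.
\]
The first formula in \eqref{eq:flowP} was derived without the constraint, with a factor $1/(n-1)$ absorbed into $t$. With this factor restored, the linearization of $\mathcal E$ in the direction $\pi$ is
\[
 \tfrac1{n-1}\,\partial_r\partial_{\bar s}\Big[f^{\alpha+1}\big(\pi^{p\bar q}P^{r\bar s}+P^{p\bar q}\pi^{r\bar s}-\pi^{p\bar s}P^{r\bar q}-P^{p\bar s}\pi^{r\bar q}\big)+(\alpha+1)f^\alpha\,\delta f\;E^{p\bar q\,r\bar s}\Big]
\]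
with $\delta f=-\frac f{n-1}R_{a\bar b}\pi^{a\bar b}$. On the null space $\xi_r\pi^{r\bar q}=0$ and $\bar\xi_s\pi^{p\bar s}=0$, so of the first four terms only the first contributes to the symbol. With $|\xi|_P^2=P^{r\bar s}\xi_r\bar\xi_s$, the symbol acts on the null space by
\[
 \pi^{p\bar q}\ \longmapsto\ \tfrac{f^{\alpha+1}}{n-1}\Big\{|\xi|_P^2\,\pi^{p\bar q}-\tfrac{\alpha+1}{n-1}\big(R_{a\bar b}\pi^{a\bar b}\big)\big(P^{p\bar q}|\xi|_P^2-P^{p\bar s}\bar\xi_s\,P^{r\bar q}\xi_r\big)\Big\}.
\]
The last bracket is annihilated by contraction with $\xi_p$, so the null space is indeed preserved. On the invariant subspace of those $\pi$ in the null space with $R_{a\bar b}\pi^{a\bar b}=0$, the map is multiplication by $\frac{f^{\alpha+1}}{n-1}|\xi|_P^2$. The contraction of the last bracket with $R_{p\bar q}$ is $(n-1)|\xi|_P^2\neq0$, by \eqref{eq:RE}. So the quotient of the null space by this subspace is one-dimensional, and on it the map is multiplication by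
\[
 \tfrac{f^{\alpha+1}}{n-1}|\xi|_P^2\,\big(1-(\alpha+1)\big)=-\alpha\,\tfrac{f^{\alpha+1}}{n-1}|\xi|_P^2 .
\]
Since $\alpha<0$, all eigenvalues are positive and Hamilton's theorem applies. Its solution satisfies $d\Psi=0$, since $\mathcal E(\Psi)$ is $d$-closed and so is $\Psi(0)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FP}
Teng Fei and Sebastien Picard, \emph{Anomaly Flow and T-Duality}, arXiv:1903.08768 (2019).

\bibitem{H}
R. Hamilton, \emph{Three-manifolds with positive Ricci curvature}, J. Differential Geom. \textbf{17} (1982).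

\end{thebibliography}

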